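\title{A sharp rearrangement-invariant criterion for bounded solutions of the complex Monge--Amp\`ere equation}

\begin{abstract}
Let $(X,\omega)$ be a compact K\"ahler manifold of dimension $n\ge2$ and let $v$ be an $\omega$-plurisubharmonic solution, of full Monge--Amp\`ere mass, of $\operatorname{MA}(v)=\mu=f\,dV$. We prove that $v$ is bounded and continuous, with an explicit bound on its oscillation, as soon as $\int_0^\infty\mu(f>e^\tau)^{1/n}\,d\tau<\infty$, and that this is the exact condition among those that depend only on the distribution of $f$. It follows that the weight $t(\log t)^n(h\circ\log\circ\log t)^n$ in Ko{\l}odziej's boundedness criterion can be replaced by $t(\log t)^n(h\circ\log\circ\log t)^{n-1}$, and that the new criterion is sharp. In particular, no unbounded solution has $\int_X f(\log[f+10])^n(\log\circ\log[f+100])^{n-\varepsilon}\,dV<\infty$ with $0<\varepsilon<1$, which answers in the negative a question posed by Guedj and Lu.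
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a connected compact K\"ahler manifold of complex dimension $n\ge2$, let $\omega$ be a K\"ahler form on $X$, and put $V_\omega=\int_X\omega^n$. Let $dV$ be a smooth probability measure, that is, a smooth volume form of total mass one; we write $\operatorname{vol}(E)=\int_E dV$. A \emph{density} is a measurable function $f\ge0$ with $\int_Xf\,dV=1$. We study $\omega$-plurisubharmonic ($\omega$-psh) solutions $v$ of the complex Monge--Amp\`ere equation
\[
\operatorname{MA}(v):=\frac1{V_\omega}(\omega+dd^cv)^n=f\,dV .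
\]
For unbounded $v$ the left side is the non-pluripolar Monge--Amp\`ere measure, whose total mass is at most one, and $\mathcal E(X,\omega)$ denotes the class of $\omega$-psh functions for which the mass equals one (Section~\ref{sec:background} recalls the definitions). Since $f\,dV$ is a probability measure, every solution lies in $\mathcal E(X,\omega)$.

How large can $f$ be before $v$ becomes unbounded? Ko{\l}odziej's criterion gives a sufficient condition. Let $w:\mathbb R^+\to[1,\infty)$ be a convex increasing weight with
\[
w(t)\sim t(\log t)^n(h\circ\log\circ\log t)^n,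
\]
where $h$ is increasing and $\int^{\infty}h(\sigma)^{-1}\,d\sigma<\infty$. If $w\circ f\in L^1(X,dV)$, then $v$ is bounded. To see how fine this is, consider for $a\ge0$ the condition
\begin{equation}\label{eq:power}
\int_Xf(\log[f+10])^n(\log\circ\log[f+100])^{a}\,dV<\infty .
\end{equation}
The choice $h(\sigma)=\sigma^{1+\varepsilon/n}$ shows that \eqref{eq:power} with $a=n+\varepsilon$, $\varepsilon>0$, forces $v$ to be bounded. On the other hand, it is known that for $n\ge2$ there is an unbounded solution, smooth away from one point, whose density satisfies \eqref{eq:power} with $a=n-1$. These two facts leave the range $n-1<a\le n$ undecided, and the following question is posed in \cite{GL}.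

\medskip
\noindent\textbf{Question.} \emph{Is Ko{\l}odziej's criterion optimal? More precisely, are there $0<\varepsilon<1$ and an unbounded $\omega$-psh function $v$ with $\operatorname{MA}(v)=f\,dV$, where $f$ is a density satisfying \eqref{eq:power} with $a=n-\varepsilon$?}
\medskip

The answer is no. It comes from a criterion that is stated not with a weight but with the function
\[
F(\tau)=F_f(\tau)=\mu(f>e^\tau)=\int_{\{f>e^\tau\}}f\,dV,\qquad\tau\ge0,\qquad\mu=f\,dV .
\]
This function is nonincreasing, bounded by $1$, and tends to $0$ at infinity by dominated convergence. Roughly, $F(\tau)$ is the largest mass that $\mu$ can give to a set of volume $e^{-\tau}$ (Lemma~\ref{lem:mass}).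

\begin{theorem}\label{thm:A}
Let $v\in\mathcal E(X,\omega)$ satisfy $\operatorname{MA}(v)=f\,dV$. If $\int_0^\infty F(\tau)^{1/n}\,d\tau<\infty$, then $v$ is bounded and continuous, and
\[
\operatorname{osc}_Xv\le C_1+C_2\int_0^\infty F(\tau)^{1/n}\,d\tau ,
\]
where $C_1$ and $C_2$ depend only on $X$, $\omega$, $dV$ and $n$.
\end{theorem}

Here $\operatorname{osc}_Xv=\sup_Xv-\inf_Xv$. The Lorentz space $L^{n,1}(\mu)$ consists of the functions $g$ with $\int_0^\infty\mu(|g|>\tau)^{1/n}\,d\tau<\infty$, so the hypothesis says that $\log^+f\in L^{n,1}(\mu)$. H\"older's inequality converts it into a condition of Ko{\l}odziej's type.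

\begin{corollary}\label{cor:B}
Let $h:[0,\infty)\to(0,\infty)$ be nondecreasing with $\int^\infty h(\sigma)^{-1}\,d\sigma<\infty$. If $v\in\mathcal E(X,\omega)$ satisfies $\operatorname{MA}(v)=f\,dV$ and
\begin{equation}\label{eq:h}
\int_Xf(\log[f+10])^n\,h(\log\circ\log[f+100])^{n-1}\,dV<\infty ,
\end{equation}
then $v$ is bounded and continuous. In particular, this holds if $f$ satisfies \eqref{eq:power} for some $a>n-1$. Hence no $\varepsilon\in(0,1)$ and $v$ as in the Question exist.
\end{corollary}

Two densities $f$ and $f_0$ are \emph{equimeasurable} if $\operatorname{vol}(f>\lambda)=\operatorname{vol}(f_0>\lambda)$ for all $\lambda\ge0$. Then $\int_X\Psi(f)\,dV=\int_X\Psi(f_0)\,dV$ for every Borel function $\Psi\ge0$. Thus $F_f=F_{f_0}$, and the integrals in \eqref{eq:power} and \eqref{eq:h} are the same for $f$ and $f_0$: all these conditions are rearrangement invariant. Among such conditions, the one in Theorem~\ref{thm:A} cannot be weakened.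

\begin{theorem}\label{thm:C}
Let $f_0$ be a density with $\int_0^\infty F_{f_0}(\tau)^{1/n}\,d\tau=\infty$. Then there is a density $f$ on $X$, equimeasurable with $f_0$, such that the equation $\operatorname{MA}(v)=f\,dV$ has a solution $v\in\mathcal E(X,\omega)$ and every such solution is unbounded. Thus, for a density $f_0$, all solutions $v\in\mathcal E(X,\omega)$ of $\operatorname{MA}(v)=f\,dV$, for all $f$ equimeasurable with $f_0$, are bounded if and only if $\int_0^\infty F_{f_0}(\tau)^{1/n}\,d\tau<\infty$.
\end{theorem}

\begin{corollary}\label{cor:D}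
If $h:[0,\infty)\to(0,\infty)$ is nondecreasing and $\int^\infty h(\sigma)^{-1}\,d\sigma=\infty$, then on every $(X,\omega,dV)$ there is an unbounded $v\in\mathcal E(X,\omega)$ with $\operatorname{MA}(v)=f\,dV$, where the density $f$ satisfies \eqref{eq:h}.
\end{corollary}

So for nondecreasing $h$, condition \eqref{eq:h} forces boundedness exactly when $1/h$ is integrable at infinity. The choice $h(\sigma)=1+\sigma$ in Corollary~\ref{cor:D} gives unbounded solutions satisfying \eqref{eq:power} with $a=n-1$ on every $(X,\omega,dV)$.

Both theorems can be read off, in a model case, from radial functions on a ball, where the equation is solved by one integration (Section~\ref{sec:radial}). Theorem~\ref{thm:C} reduces to this model by rearranging $f_0$ radially around a point. Theorem~\ref{thm:A} says that no other arrangement is worse; its proof (Section~\ref{sec:A}) plays two inequalities against each other, one bounding the $\mu$-mass of a sublevel set of $v$ by its volume, the other bounding the volume of a deeper sublevel set by that mass.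

\section{Background}\label{sec:background}

We use $d^c=\frac{i}{2\pi}(\bar\partial-\partial)$, so that $dd^c=\frac i\pi\partial\bar\partial$. Replacing $dd^c$ by $a\,dd^c$ with $a>0$ amounts to replacing $\omega$ by $\omega/a$, so the results do not depend on this choice. Lebesgue measure in $\mathbb C^n$ is denoted by $\mathrm{Leb}$, and $B_r=\{|z|<r\}$; recall that $\mathrm{Leb}(B_r)=\pi^nr^{2n}/n!$.

A function $v:X\to[-\infty,\infty)$, $v\not\equiv-\infty$, is \emph{$\omega$-psh} if $v+\rho$ is plurisubharmonic (psh) for every local potential $\rho$ of $\omega$, that is, every smooth function $\rho$ on an open set with $dd^c\rho=\omega$. Constants are $\omega$-psh, and so are convex combinations of $\omega$-psh functions. The value of a psh function at a point is the limit of its averages over small balls centered there; hence an inequality $v\ge\varphi$ between $\omega$-psh functions that holds almost everywhere holds everywhere. A set is \emph{pluripolar} if it is locally contained in the $-\infty$ set of a psh function $\not\equiv-\infty$; such a set has volume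 zero.

We use the following facts from the Bedford--Taylor theory.
\begin{itemize}
\item[(BT)] For bounded psh functions $u_1,\dots,u_n$ on an open set $\Omega\subset\mathbb C^n$, the product $dd^cu_1\wedge\dots\wedge dd^cu_n$ is a positive measure that does not charge pluripolar sets. It is symmetric and multilinear, it is the usual form for smooth functions, and it is weakly continuous under locally uniform convergence. If $u$ and $w$ are bounded psh functions on a ball $B$ with $(dd^cu)^n\le(dd^cw)^n$ and $\liminf_{z\to\partial B}(u-w)\ge0$, then $w\le u$ on $B$ (comparison principle).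
\end{itemize}
For a bounded $\omega$-psh function $v$, one defines $(\omega+dd^cv)^n$ locally as $(dd^c(v+\rho))^n$, and $\operatorname{MA}(v)$ is a probability measure. For a general $\omega$-psh function $v$, the measures $\mathbf 1_{\{v>-k\}}\operatorname{MA}(\max(v,-k))$ increase with $k$; their limit is the non-pluripolar measure $\operatorname{MA}(v)$, and $v\in\mathcal E(X,\omega)$ means that it has mass one. Bounded $\omega$-psh functions belong to $\mathcal E(X,\omega)$. The global facts that we need are these.
\begin{itemize}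
\item[(F1)] \emph{Uniform integrability} (Skoda; Tian; Zeriahi). There are $\alpha>0$ and $C\ge1$ such that $\int_Xe^{-\alpha u}\,dV\le C$ for every $\omega$-psh function $u$ with $\sup_Xu=0$.
\item[(F2)] \emph{Comparison principle} \cite[Theorem 1.5]{GZ07}. For $\varphi,\psi\in\mathcal E(X,\omega)$,
\[
\int_{\{\varphi<\psi\}}\operatorname{MA}(\psi)\le\int_{\{\varphi<\psi\}}\operatorname{MA}(\varphi).
\]
\item[(F3)] \emph{Extremal functions} \cite{GZ05}. For a compact non-pluripolar set $K\subset X$, let $V_K=\sup\{u\ \omega\text{-psh}:u\le0\text{ on }K\}$ and let $V_K^*$ be its upper semicontinuous regularization. Then $V_K^*$ is a bounded $\omega$-psh function, $V_K^*\ge0$, $V_K^*=0$ on $K$ off a pluripolar set, and the probability measure $\operatorname{MA}(V_K^*)$ is carried by $K$.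
\item[(F4)] \emph{Regularization} (Demailly; B{\l}ocki--Ko{\l}odziej \cite{BK}). A bounded $\omega$-psh function is the limit of a decreasing sequence of smooth $\omega$-psh functions.
\item[(F5)] \emph{Existence} \cite{GZ07}. A probability measure that does not charge pluripolar sets equals $\operatorname{MA}(v)$ for some $v\in\mathcal E(X,\omega)$.
\end{itemize}
The constants $\alpha$ and $C$ of (F1) are fixed from now on. By Chebyshev's inequality, (F1) gives
\begin{equation}\label{eq:cheb}
\operatorname{vol}(u<-s)\le Ce^{-\alpha s}\qquad\text{for $u$ $\omega$-psh with }\sup_Xu=0 .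
\end{equation}

The density enters the proofs only through the following elementary lemma.

\begin{lemma}\label{lem:mass}
Let $f$ be a density, $\mu=f\,dV$, and $\ell\ge0$.
\begin{itemize}
\item[(a)] The set $\{f>e^\ell\}$ has volume at most $e^{-\ell}$ and mass $F(\ell)$.
\item[(b)] Every Borel set $E$ with $\operatorname{vol}(E)\le e^{-\ell}$ has mass $\mu(E)\le G(\ell):=e^{-\ell/2}+F(\ell/2)$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) holds because $e^\ell\operatorname{vol}(f>e^\ell)\le\int_Xf\,dV=1$. For (b), split $E$ according to the size of $f$: the part where $f\le e^{\ell/2}$ has mass at most $e^{\ell/2}\operatorname{vol}(E)\le e^{-\ell/2}$, and the part where $f>e^{\ell/2}$ has mass at most $F(\ell/2)$.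
\end{proof}

Thus the largest mass of a set of volume at most $e^{-\ell}$ lies between $F(\ell)$ and $G(\ell)$. The gap between the two bounds is harmless, because $\int^\infty F(\ell)^{1/n}\,d\ell$ and $\int^\infty G(\ell)^{1/n}\,d\ell$ converge together.

\section{Radial solutions in a ball}\label{sec:radial}

Fix $R>0$ and consider functions $u(z)=\chi(\log|z|)$ on $B_R\setminus\{0\}$. Suppose first that $\chi$ is smooth. Then
\[
d^cu=\chi'\,d^c\log|z|,\qquad dd^cu=\chi''\,d\log|z|\wedge d^c\log|z|+\chi'\,dd^c\log|z| ,
\]
and since the one-form $d^c\log|z|$ has square zero,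
\[
\int_{|z|=r}d^cu\wedge(dd^cu)^{n-1}=\chi'(\log r)^n\,\kappa(r),\qquad\kappa(r)=\int_{|z|=r}d^c\log|z|\wedge(dd^c\log|z|)^{n-1}.
\]
To compute $\kappa$, take $u=|z|^2/2$, for which $\chi'(\log r)=r^2$ and $(dd^cu)^n=n!\,\pi^{-n}\,\mathrm{Leb}$. Stokes' theorem on $B_r$ gives $r^{2n}\kappa(r)=n!\,\pi^{-n}\mathrm{Leb}(B_r)=r^{2n}$, so $\kappa\equiv1$. For general smooth $\chi$, Stokes' theorem on a shell gives
\begin{equation}\label{eq:shell}
\int_{\{a<|z|<b\}}(dd^cu)^n=\chi'(\log b)^n-\chi'(\log a)^n .
\end{equation}
The slope of $\chi$ is therefore the $n$th root of the mass of the ball, and the radial equation is solved by integrating it. For a finite measure $\nu$ on $B_R$ put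
\[
I(\nu)=\int_0^R\nu(B_r)^{1/n}\,\frac{dr}r\in[0,\infty].
\]

\begin{lemma}\label{lem:radial}
Let $g\ge0$ be a radial integrable function on $B_R$ and $\nu=g\,\mathrm{Leb}$. If $I(\nu)<\infty$, then
\[
u(z)=-\int_{|z|}^R\nu(B_r)^{1/n}\,\frac{dr}r
\]
is continuous on $\overline{B_R}$, psh on $B_R$ and zero on $\partial B_R$, and it satisfies $u(0)=-I(\nu)$ and $(dd^cu)^n=\nu$ on $B_R$.
\end{lemma}

\begin{proof}
Put $N(x)=\nu(B_{e^x})$ for $x\le\log R$, a continuous, nondecreasing and bounded function. Then $u=\chi(\log|z|)$ with $\chi(x)=-\int_x^{\log R}N^{1/n}$. The function $\chi$ is of class $C^1$, convex and nondecreasing, with $\chi'=N^{1/n}$ and $\chi(-\infty)=-I(\nu)$. A convex nondecreasing function of the psh function $\log|z|$ is psh, and the statements on continuity and on the values of $u$ follow from the formula.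

It remains to compute $(dd^cu)^n$. Let $k\ge0$ be smooth, supported in $(0,1)$, with $\int k=1$, and let $\chi_\epsilon(x)=\int\chi(x-\epsilon y)k(y)\,dy$. Then $\chi_\epsilon$ is smooth, convex and nondecreasing, and $\chi_\epsilon\to\chi$ and $\chi_\epsilon'\to N^{1/n}$ locally uniformly. Let $\eta$ be smooth with compact support in $(-\infty,\log R)$. By \eqref{eq:shell} and an integration by parts, $u_\epsilon=\chi_\epsilon(\log|z|)$ satisfies
\[
\int\eta(\log|z|)\,(dd^cu_\epsilon)^n=\int\eta\,\big((\chi_\epsilon')^n\big)'\,dx=-\int\eta'\,(\chi_\epsilon')^n\,dx .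
\]
Letting $\epsilon\to0$ and using the weak continuity in (BT), we get $\int\eta(\log|z|)\,(dd^cu)^n=-\int\eta'N\,dx$. On the other hand, writing $\eta(\log|z|)=-\int_{\log|z|}^{\log R}\eta'(x)\,dx$ and applying Fubini's theorem gives $\int\eta(\log|z|)\,d\nu=-\int\eta'N\,dx$. So the two measures agree on radial test functions supported in $B_R\setminus\{0\}$. Both are invariant under the unitary group $U(n)$, so each gives the same integral to a test function and to its average over $U(n)$, which is radial because $U(n)$ is transitive on spheres. Hence they agree on $B_R\setminus\{0\}$. Neither charges the origin: $\nu$ has a density, and $u$ is bounded, so (BT) applies.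
\end{proof}

The comparison principle turns this explicit solution into a lower bound for arbitrary, not necessarily radial, functions.

\begin{lemma}\label{lem:lower}
Let $g\ge0$ be a radial integrable function on $B_R$ and $\nu=g\,\mathrm{Leb}$. If $w$ is a bounded psh function on $B_R$ with $(dd^cw)^n\ge\nu$, then $I(\nu)\le\sup_{B_R}w-w(0)<\infty$.
\end{lemma}

\begin{proof}
Since (BT) compares bounded functions and $I(\nu)$ is not yet known to be finite, we truncate. Let $\nu_j=\min(g,j)\,\mathrm{Leb}$. Then $\nu_j(B_r)^{1/n}=O(r^2)$, so $I(\nu_j)<\infty$, and Lemma~\ref{lem:radial} gives a bounded psh function $u_j$ with $(dd^cu_j)^n=\nu_j\le(dd^cw)^n$ and $u_j\to0$ at $\partial B_R$. The function $w-\sup_{B_R}w$ is nonpositive, so $\liminf_{z\to\partial B_R}(u_j-w+\sup_{B_R}w)\ge0$, and (BT) gives $w-\sup_{B_R}w\le u_j$. At the origin this reads $I(\nu_j)\le\sup_{B_R}w-w(0)$. Finally $\nu_j(B_r)\nearrow\nu(B_r)$ for each $r$, so $I(\nu_j)\nearrow I(\nu)$ by monotone convergence.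
\end{proof}

The two lemmas together say that $(dd^cw)^n=\nu$ has a bounded psh solution on $B_R$ if and only if $I(\nu)<\infty$. We test condition \eqref{eq:power} against this.

\begin{example}\label{ex:loglog}
Let $R<e^{-e}$, write $y=\log(1/|z|)$, and for real $p,q$ let
\[
g(z)=|z|^{-2n}\,y^{-n-1}(\log y)^{-p}(\log\log y)^{-q},\qquad\nu=g\,\mathrm{Leb}.
\]
In polar coordinates, $|z|^{-2n}\mathrm{Leb}$ projects to $s_n\,dr/r=s_n\,dy$, where $s_n$ is the area of the unit sphere. By l'H\^opital's rule,
\[
\nu(B_{e^{-y}})\sim\frac{s_n}n\,y^{-n}(\log y)^{-p}(\log\log y)^{-q}\qquad(y\to\infty),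
\]
so $I(\nu)<\infty$ if and only if $\int^\infty y^{-1}(\log y)^{-p/n}(\log\log y)^{-q/n}\,dy<\infty$, that is, if and only if $p>n$, or $p=n$ and $q>n$. Since $\log[g+10]\sim2ny$ and $\log\circ\log[g+100]\sim\log y$, the analogue of \eqref{eq:power} on $B_R$ is the convergence of $\int^\infty y^{-1}(\log y)^{a-p}(\log\log y)^{-q}\,dy$, which holds if and only if $p>a+1$, or $p=a+1$ and $q>1$. If $a>n-1$, convergence forces $p\ge a+1>n$, and there is a bounded solution. If $a=n-1$, the choice $p=n$, $1<q\le n$, which is possible because $n\ge2$, gives convergence with no bounded solution.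
\end{example}

In this family the threshold is $a=n-1$, not $a=n$. A positive answer to the Question would thus require a density that concentrates in a more harmful way than these do around a point.

To exclude this we need a property of radial solutions that survives without symmetry. Let $u=\chi(\log|z|)$ be as in Lemma~\ref{lem:radial}, let $s,t>0$, and suppose that $\{u<-s\}$ is nonempty. It is then a ball $B_{e^{x_s}}$ with $\chi(x_s)=-s$; let $m(s)=\nu(u<-s)$ be its mass. For $x<x_s$ the slope of $\chi$ is at most $m(s)^{1/n}$, so $\chi(x)<-s-t$ forces $x<x_s-t\,m(s)^{-1/n}$. Hence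
\begin{equation}\label{eq:radialdecay}
\mathrm{Leb}(u<-s-t)\le\mathrm{Leb}(B_R)\exp\big(-2n\,t\,m(s)^{-1/n}\big).
\end{equation}
This inequality mentions only volumes and masses of sublevel sets. Suppose that $\{u<-s\}$ has volume about $e^{-\ell}$. By \eqref{eq:radialdecay}, lowering the level by a multiple of $\ell\,m(s)^{1/n}$ reduces the volume to $e^{-2\ell}$, while Lemma~\ref{lem:mass}, which does not see the shape of the set, suggests that $m(s)$ is at most about $F(\ell/2)$. The total drop is then controlled by $\sum_j2^jF(2^{j-1})^{1/n}$, which for nonincreasing $F$ is comparable to $\int^\infty F^{1/n}\,d\tau$. This is the proof of Theorem~\ref{thm:A}, once \eqref{eq:radialdecay} is established on $X$.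

\section{Sublevel sets and the proof of Theorem~\ref{thm:A}}\label{sec:A}

Throughout this section $v\in\mathcal E(X,\omega)$ and $\operatorname{MA}(v)=\mu=f\,dV$. We use the conventions $0^{-1/n}=\infty$ and $e^{-\infty}=0$. For boundedness it would suffice to study the sets $\{v<-s\}$. For continuity we must compare $v$ with smooth approximants, so we work from the start with the sets $\{v<\varphi-s\}$, where $\varphi$ is a bounded $\omega$-psh function.

\subsection{Volume of a deep sublevel set}

To bound the volume of a compact set $K$ on which $v$ is very negative, we need a test function that has all its Monge--Amp\`ere mass on $K$ and whose size records how small $K$ is. For $K=\overline{B_r}\subset B_R$ the function $\max(\log(|z|/r),0)$ does this: its slope in $\log|z|$ jumps from $0$ to $1$ at the sphere $|z|=r$, and its supremum $\log(R/r)$ is, up to a constant, $-\frac1{2n}\log\mathrm{Leb}(K)$. On $X$ its role is played by $V_K^*$: the first property is (F3), and the second follows from (F1). The comparison principle bounds the multiple of $V_K^*$ that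 fits between two levels of $v$.

\begin{lemma}\label{lem:volume}
Let $\varphi$ be $\omega$-psh with $-B\le\varphi\le0$, and put $m(s)=\mu(v<\varphi-s)$ for $s\in\mathbb R$. If $m(s)<1$ and $t>0$, then
\[
\operatorname{vol}(v<\varphi-s-t)\le Ce^{\alpha B}\exp\big(-\alpha\,t\,m(s)^{-1/n}\big).
\]
\end{lemma}

\begin{proof}
By inner regularity of $dV$ it suffices to bound $\operatorname{vol}(K)$ for a compact set $K\subset\{v<\varphi-s-t\}$ with $\operatorname{vol}(K)>0$. Such a set is not pluripolar, so (F3) applies. Let $M=\sup_XV_K^*$ and $\lambda=\min\big(1,\frac t{M+B}\big)\in(0,1]$, with $\lambda=1$ if $M+B=0$. The function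
\[
\psi=(1-\lambda)\varphi+\lambda V_K^*-s-t=(\varphi-s-t)+\lambda(V_K^*-\varphi)
\]
is bounded and $\omega$-psh. Since $-B\le\varphi\le0\le V_K^*\le M$, we have $0\le\lambda(V_K^*-\varphi)\le\lambda(M+B)\le t$. Therefore $\varphi-s-t\le\psi\le\varphi-s$, and
\[
K\subset\{v<\psi\}\subset\{v<\varphi-s\}.
\]
Expand the $n$th power of $\omega+dd^c\psi=(1-\lambda)(\omega+dd^c\varphi)+\lambda(\omega+dd^cV_K^*)$. By (BT) all terms are positive measures, so $\operatorname{MA}(\psi)\ge\lambda^n\operatorname{MA}(V_K^*)$. By (F3) and (F2),
\[
\lambda^n=\lambda^n\int_K\operatorname{MA}(V_K^*)\le\int_{\{v<\psi\}}\operatorname{MA}(\psi)\le\int_{\{v<\psi\}}\operatorname{MA}(v)\le m(s)<1 .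
\]
If $m(s)=0$, this contradicts $\lambda>0$; then no such $K$ exists and the volume is zero, as claimed. Otherwise $\lambda<1$, so $\lambda=t/(M+B)$, and $\lambda\le m(s)^{1/n}$ becomes $M\ge t\,m(s)^{-1/n}-B$. Since $V_K^*=0$ almost everywhere on $K$, (F1) applied to $V_K^*-M$ gives
\[
\operatorname{vol}(K)=\int_Ke^{-\alpha V_K^*}\,dV\le e^{-\alpha M}\int_Xe^{-\alpha(V_K^*-M)}\,dV\le Ce^{-\alpha M}\le Ce^{\alpha B}e^{-\alpha t\,m(s)^{-1/n}}.\qedhere
\]
\end{proof}

The hypothesis $m(s)<1$ excludes $\lambda=1$, and it is the only link between the additive normalizations of $v$ and $\varphi$. It cannot be dropped: if $\varphi=0$, $s=0$ and $\sup_Xv=-S<0$, then $m(0)=1$ and $\operatorname{vol}(v<-t)=1$ for all $t<S$, which exceeds $Ce^{-\alpha t}$ when $S$ and $t$ are large.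

\subsection{The iteration}

We now alternate Lemma~\ref{lem:mass}(b) and Lemma~\ref{lem:volume}. The levels are chosen so that the logarithm of the volume doubles at each step; this absorbs the multiplicative constant in the volume estimate and makes the sum of the steps comparable to an integral.

\begin{lemma}\label{lem:iteration}
Let $\varphi$ and $m$ be as in Lemma~\ref{lem:volume}, and let $A\ge1$, $s_0\ge0$ and $\ell_0\ge\max(1,\log A)$. Suppose that $\operatorname{vol}(v<\varphi-s_0)\le e^{-\ell_0}$ and that
\begin{equation}\label{eq:decay}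
\operatorname{vol}(v<\varphi-s-t)\le A\exp\big(-\alpha\,t\,m(s)^{-1/n}\big)\qquad\text{for all }s\ge s_0,\ t>0 .
\end{equation}
Then, everywhere on $X$,
\[
v\ge\varphi-s_0-T(\ell_0),\qquad\text{where}\quad T(\ell)=\frac{12}\alpha\int_{\ell/4}^\infty\big(F(\tau)^{1/n}+e^{-\tau/n}\big)\,d\tau .
\]
\end{lemma}

\begin{proof}
We may assume that $T(\ell_0)<\infty$. With $G$ as in Lemma~\ref{lem:mass}, let
\[
\ell_j=2^j\ell_0,\qquad t_j=\frac3\alpha\,\ell_j\,G(\ell_j)^{1/n}>0,\qquad s_{j+1}=s_j+t_j .
\]
We claim that $\operatorname{vol}(v<\varphi-s_j)\le e^{-\ell_j}$ for all $j\ge0$. For $j=0$ this is a hypothesis. If it holds for $j$, then $m(s_j)\le G(\ell_j)$ by Lemma~\ref{lem:mass}(b), so $\alpha t_jm(s_j)^{-1/n}\ge3\ell_j$, and \eqref{eq:decay} gives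
\[
\operatorname{vol}(v<\varphi-s_{j+1})\le Ae^{-3\ell_j}\le e^{\ell_0-3\ell_j}\le e^{-2\ell_j}=e^{-\ell_{j+1}}.
\]

Next we sum the steps. The function $\Phi(\tau)=F(\tau)^{1/n}+e^{-\tau/n}$ is nonincreasing, and $G(\ell)^{1/n}\le\Phi(\ell/2)$ because $(a+b)^{1/n}\le a^{1/n}+b^{1/n}$. The interval $[\ell_j/4,\ell_j/2]$ has length $\ell_j/4$, and $\Phi\ge\Phi(\ell_j/2)$ on it, so
\[
t_j\le\frac3\alpha\,\ell_j\,\Phi(\ell_j/2)\le\frac{12}\alpha\int_{\ell_j/4}^{\ell_j/2}\Phi\,d\tau .
\]
Since $\ell_j/2=\ell_{j+1}/4$, these intervals tile $[\ell_0/4,\infty)$, and $\sum_jt_j\le T(\ell_0)$. Hence $s_j\le s_0+T(\ell_0)$ and $\operatorname{vol}(v<\varphi-s_0-T(\ell_0))\le e^{-\ell_j}$ for every $j$. This volume is therefore zero, so the inequality holds almost everywhere, and then everywhere because both sides are $\omega$-psh.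
\end{proof}

\subsection{Boundedness and continuity}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Boundedness.} Normalize $\sup_Xv=0$ and take $\varphi=0$, $B=0$, $A=C$. We check \eqref{eq:decay} for all $s\ge0$. If $m(s)<1$, it is Lemma~\ref{lem:volume}. If $m(s)=1$, then \eqref{eq:cheb} gives $\operatorname{vol}(v<-s-t)\le Ce^{-\alpha(s+t)}\le Ce^{-\alpha t}$, which is \eqref{eq:decay} in this case. Let $\ell_0=\max(1,\log C)$ and $s_0=2\ell_0/\alpha$. By \eqref{eq:cheb}, $\operatorname{vol}(v<-s_0)\le Ce^{-2\ell_0}\le e^{-\ell_0}$. Lemma~\ref{lem:iteration} and $\int_0^\infty e^{-\tau/n}\,d\tau=n$ give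
\[
\operatorname{osc}_Xv=-\inf_Xv\le\frac{2\ell_0}\alpha+\frac{12n}\alpha+\frac{12}\alpha\int_0^\infty F(\tau)^{1/n}\,d\tau .
\]

\emph{Continuity.} The bound in Lemma~\ref{lem:iteration} involves only the tail $T(\ell_0)$ of a convergent integral, so it is small if the iteration starts from a set of very small volume. Since $v$ is bounded, (F4) gives smooth $\omega$-psh functions $\varphi_j\searrow v$. Subtracting one constant from $v$ and from all $\varphi_j$, we may assume that $\varphi_1\le0$. Then $-B\le v\le\varphi_j\le0$ with $B=\sup_X|v|$, a bound independent of $j$. Let $A=Ce^{\alpha B}$. Fix $\delta>0$ and $\ell_0\ge\max(1,\log A)$ with $G(\ell_0)<1$; every large $\ell_0$ qualifies, since $F\to0$ at infinity. The sets $\{v<\varphi_j-\delta\}$ decrease to the empty set, so there is $j_0$ such that their volume is at most $e^{-\ell_0}$ for $j\ge j_0$. For such $j$ and all $s\ge\delta$, Lemma~\ref{lem:mass}(b) gives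
\[
\mu(v<\varphi_j-s)\le\mu(v<\varphi_j-\delta)\le G(\ell_0)<1 .
\]
Thus Lemma~\ref{lem:volume} yields \eqref{eq:decay} for $\varphi=\varphi_j$ and $s_0=\delta$, and Lemma~\ref{lem:iteration} gives $0\le\varphi_j-v\le\delta+T(\ell_0)$ on $X$ for $j\ge j_0$. Since $\delta$ is arbitrary and $T(\ell_0)\to0$ as $\ell_0\to\infty$, the functions $\varphi_j$ converge to $v$ uniformly, and $v$ is continuous.
\end{proof}

\section{From weights to the Lorentz condition}\label{sec:B}

By Fubini's theorem, $\int_X(\log^+f)^n\,d\mu=n\int_0^\infty F(\tau)\tau^{n-1}\,d\tau$. This is the $n$th power of the $L^n(d\tau/\tau)$ norm of $\tau F(\tau)^{1/n}$, up to the factor $n$, whereas Theorem~\ref{thm:A} asks for the $L^1(d\tau/\tau)$ norm. On $[1,\infty)$ the measure $d\tau/\tau$ is infinite, so passing from one norm to the other requires a weight, and H\"older's inequality with exponents $n$ and $\frac n{n-1}$ dictates its power. This is the origin of the exponent $n-1$.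

\begin{proof}[Proof of Corollary~\ref{cor:B}]
Write $F^{1/n}=\big(F\tau^{n-1}h(\log\tau)^{n-1}\big)^{1/n}\big(\tau h(\log\tau)\big)^{-(n-1)/n}$. H\"older's inequality gives
\[
\int_1^\infty F^{1/n}\,d\tau\le\Big(\int_1^\infty F(\tau)\,\tau^{n-1}h(\log\tau)^{n-1}\,d\tau\Big)^{1/n}\Big(\int_1^\infty\frac{d\tau}{\tau h(\log\tau)}\Big)^{(n-1)/n}.
\]
The last integral equals $\int_0^\infty h(\sigma)^{-1}\,d\sigma$, which is finite by hypothesis and because $h\ge h(0)>0$. For the first integral on the right, write $F(\tau)=\mu(\log f>\tau)$ and use Fubini's theorem and the monotonicity of $h$: it equals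
\begin{equation}\label{eq:fubini}
\int_{\{f>e\}}\Big(\int_1^{\log f}\tau^{n-1}h(\log\tau)^{n-1}\,d\tau\Big)d\mu\le\frac1n\int_{\{f>e\}}f(\log f)^n\,h(\log\log f)^{n-1}\,dV .
\end{equation}
The right side is finite by \eqref{eq:h}, again because $h$ is nondecreasing. Since $F\le1$ on $[0,1]$, we obtain $\int_0^\infty F^{1/n}\,d\tau<\infty$, and Theorem~\ref{thm:A} applies.

Now suppose that \eqref{eq:power} holds with $a>n-1$, and take $h(\sigma)=(1+\sigma)^{a/(n-1)}$, whose reciprocal is integrable at infinity. Since $\log\log100>1$,
\[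
h(\log\circ\log[f+100])^{n-1}=(1+\log\circ\log[f+100])^a\le2^a(\log\circ\log[f+100])^a ,
\]
so \eqref{eq:h} holds. The case $a=n-\varepsilon$ with $0<\varepsilon<1$ answers the Question.
\end{proof}

\begin{remark}
The argument contains Ko{\l}odziej's criterion. There $h$ is increasing with $1/h$ integrable at infinity, so $h\to\infty$, and we may replace $h$ by $\max(h,1)$. Then $t(\log t)^nh(\log\log t)^{n-1}\le t(\log t)^nh(\log\log t)^n\le2w(t)$ for $t$ large, so $w\circ f\in L^1(X,dV)$ makes the right side of \eqref{eq:fubini} finite, which is all that the proof uses.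
\end{remark}

\section{Radial rearrangement and the proof of Theorem~\ref{thm:C}}\label{sec:C}

The plan is to place the large values of $f_0$ on small concentric balls and apply Lemma~\ref{lem:lower}. Fix a point of $X$ and holomorphic coordinates $z$ centered at it and defined on a ball larger than $\overline{B_R}$. There are constants $0<c\le\tilde c$ with $c\,\mathrm{Leb}\le dV\le\tilde c\,\mathrm{Leb}$ on $B_R$. The function $D(r)=\operatorname{vol}(B_r)$ is continuous and strictly increasing on $[0,R]$, and $D(r)\ge c'r^{2n}$ with $c'=c\,\pi^n/n!$. We first order the points of $X$, starting from the center of the ball, by a measure-preserving map to $[0,1]$.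

\begin{lemma}\label{lem:theta}
There is a Borel map $\theta:X\to[0,1]$ that pushes $dV$ forward to Lebesgue measure and satisfies $\theta(z)=D(|z|)$ on $B_R$ and $\{\theta<D(r)\}=B_r$ for $0<r\le R$.
\end{lemma}

\begin{proof}
Cover $X$ by finitely many charts $U_1,\dots,U_N$ with bounded images, scaled and translated so that the real part $x_i$ of the first coordinate on $U_i$ takes values in $(0,1)$. Define $\beta=|z|$ on $B_R$ and $\beta=R+i+x_i$ on $U_i\setminus(B_R\cup U_1\cup\dots\cup U_{i-1})$. Each level set of the bounded Borel function $\beta$ lies in a sphere or in a real hyperplane of a chart, so it has volume zero. Hence $\Lambda(b)=\operatorname{vol}(\beta<b)$ is continuous and nondecreasing, with values ranging from $0$ to $1$. Put $\theta=\Lambda\circ\beta$. For $0<s<1$, the set $\{\Lambda\le s\}$ is a half-line $(-\infty,b_s]$ with $\Lambda(b_s)=s$, so $\operatorname{vol}(\theta\le s)=\operatorname{vol}(\beta\le b_s)=s$. This proves the first claim. Since $\beta>R$ off $B_R$, we have $\Lambda=D$ on $[0,R]$, hence $\theta=D(|z|)$ on $B_R$ and $\theta\ge D(R)$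 off $B_R$. The last claim follows because $D$ is strictly increasing.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The density.} Let $f_0^*(s)=\inf\{\lambda\ge0:\operatorname{vol}(f_0>\lambda)\le s\}$, $0<s<1$, be the nonincreasing rearrangement of $f_0$. Since $\lambda\mapsto\operatorname{vol}(f_0>\lambda)$ is nonincreasing and right-continuous, $f_0^*(s)\le\lambda$ if and only if $\operatorname{vol}(f_0>\lambda)\le s$; that is,
\begin{equation}\label{eq:star}
\{f_0^*>\lambda\}=\big(0,\operatorname{vol}(f_0>\lambda)\big),\qquad\lambda\ge0 .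
\end{equation}
Put $f=f_0^*\circ\theta$, with $f=0$ on the null set $\theta^{-1}(\{0,1\})$. By Lemma~\ref{lem:theta} and \eqref{eq:star}, $\operatorname{vol}(f>\lambda)=\operatorname{vol}(f_0>\lambda)$ for all $\lambda\ge0$. So $f$ is a density equimeasurable with $f_0$, and $F_f=F_{f_0}=:F$. On $B_R$ the function $f=f_0^*(D(|z|))$ is radial. Let $\mu=f\,dV$.

\emph{Masses of balls.} Let $0<r\le R$ and define $\tau$ by $e^{-\tau}=c'r^{2n}$; then $\tau\ge0$ because $c'r^{2n}\le D(r)\le1$. By Lemma~\ref{lem:mass}(a), $\sigma:=\operatorname{vol}(f_0>e^\tau)\le e^{-\tau}\le D(r)$. By Lemma~\ref{lem:theta} and \eqref{eq:star},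
\[
\mu(B_r)=\int_0^{D(r)}f_0^*(s)\,ds\ge\int_0^{\sigma}f_0^*(s)\,ds=\int_{\{f>e^\tau\}}f\,dV=F(\tau).
\]
Since $d\tau=-2n\,dr/r$, and $F\le1$ makes the divergence of $\int_0^\infty F^{1/n}\,d\tau$ a property of the tail,
\begin{equation}\label{eq:diverge}
\int_0^R\mu(B_r)^{1/n}\,\frac{dr}r\ge\frac1{2n}\int_{-\log(c'R^{2n})}^\infty F(\tau)^{1/n}\,d\tau=\infty .
\end{equation}

\emph{Unboundedness.} Pluripolar sets have volume zero, so $\mu$ does not charge them, and (F5) gives a solution $v\in\mathcal E(X,\omega)$ of $\operatorname{MA}(v)=\mu$. Suppose that some solution $v$ is bounded. Let $\rho$ be a potential of $\omega$ on a ball larger than $\overline{B_R}$. Then $w=v+\rho$ is a bounded psh function on $B_R$ with $(dd^cw)^n=V_\omega f\,dV$. This measure need not be radial, because $dV$ need not be, but it dominates the radial measure $\nu=V_\omega c\,f\,\mathrm{Leb}$, and little is lost: $\nu(B_r)\ge V_\omega(c/\tilde c)\,\mu(B_r)$, while $\nu(B_R)\le V_\omega$. By \eqref{eq:diverge}, $I(\nu)=\infty$, which contradicts Lemma~\ref{lem:lower}. So every solution is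 unbounded.

\emph{The equivalence.} If $\int_0^\infty F_{f_0}^{1/n}\,d\tau<\infty$, then Theorem~\ref{thm:A} applies to every $f$ equimeasurable with $f_0$, since $F_f=F_{f_0}$. If the integral is infinite, the density $f$ above has an unbounded solution.
\end{proof}

\section{Sharpness of the weight}\label{sec:D}

By Theorem~\ref{thm:C}, Corollary~\ref{cor:D} is a statement about distributions: we need a density that satisfies \eqref{eq:h} and has $\int_0^\infty F^{1/n}\,d\tau=\infty$. The natural scale is $\log\log f\approx k$. If $f=e^{e^k}$ on a set of $\mu$-mass $p_k$ and $b_k=e^kp_k^{1/n}$, then this set contributes about $b_k^n\,h(k+1)^{n-1}$ to \eqref{eq:h} and at least about $b_k$ to $\int F^{1/n}\,d\tau$. With $a_k=1/h(k+1)$, the task is to find $b_k$ with $\sum b_k=\infty$ and $\sum b_k^n\,a_k^{1-n}<\infty$. The choice $b_k=a_k$ makes both series equal to the divergent series $\sum a_k$; dividing by the partial sums separates them.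

\begin{proof}[Proof of Corollary~\ref{cor:D}]
For $k\ge2$ let $a_k=1/h(k+1)$ and $H_k=a_2+\dots+a_k$. Since $h$ is nondecreasing, $a_k\ge\int_{k+1}^{k+2}h(\sigma)^{-1}\,d\sigma$, so $H_k\to\infty$. We need two facts:
\begin{equation}\label{eq:abel}
\sum_{k\ge2}\frac{a_k}{H_k}=\infty,\qquad\sum_{k\ge2}\frac{a_k}{H_k^n}<\infty .
\end{equation}
The first (Abel--Dini) holds because, for each $m$, $\sum_{k=m+1}^Ma_k/H_k\ge(H_M-H_m)/H_M\to1$ as $M\to\infty$, so the tails of the series do not tend to zero. For the second, $n\ge2$ gives $a_k/H_k^n\le H_2^{2-n}a_k/H_k^2$, and for $k\ge3$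
\[
\frac{a_k}{H_k^2}\le\frac{H_k-H_{k-1}}{H_kH_{k-1}}=\frac1{H_{k-1}}-\frac1{H_k},
\]
which telescopes.

Put $p_k=e^{-kn}(a_k/H_k)^n$. Since $a_k\le H_k$, we have $P:=\sum_{k\ge2}p_k\le\sum_{k\ge2}e^{-k}<\frac12$. Let $E_k$, $k\ge2$, be disjoint Borel sets with $\operatorname{vol}(E_k)=p_ke^{-e^k}$, for instance the preimages of disjoint intervals under the map $\theta$ of Lemma~\ref{lem:theta}, and let $Q=\sum_k\operatorname{vol}(E_k)\le P$. Define $f_0=e^{e^k}$ on $E_k$ and $f_0=(1-P)/(1-Q)\le1$ elsewhere. Then $\int_{E_k}f_0\,dV=p_k$ and $\int_Xf_0\,dV=P+(1-P)=1$.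

\emph{Condition \eqref{eq:h} holds for $f_0$.} On $E_k$ we have $f_0\ge e^{e^2}>100$, so $f_0+10\le f_0+100\le f_0^2$. Hence $\log[f_0+10]\le2e^k$ and $\log\circ\log[f_0+100]\le k+\log2\le k+1$ on $E_k$, and the contribution of $E_k$ to \eqref{eq:h} is at most
\[
p_k\,(2e^k)^n\,h(k+1)^{n-1}=2^n\Big(\frac{a_k}{H_k}\Big)^na_k^{1-n}=2^n\frac{a_k}{H_k^n}.
\]
These terms are summable by \eqref{eq:abel}, and off $\bigcup_kE_k$ the integrand is bounded.

\emph{The integral of $F_{f_0}^{1/n}$ diverges.} For $0\le\tau<e^k$ the set $\{f_0>e^\tau\}$ contains $E_k$, so $F_{f_0}(\tau)\ge p_k$. Using this on the disjoint intervals $[e^{k-1},e^k)$,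
\[
\int_0^\infty F_{f_0}(\tau)^{1/n}\,d\tau\ge\sum_{k\ge2}(e^k-e^{k-1})\,p_k^{1/n}=(1-e^{-1})\sum_{k\ge2}\frac{a_k}{H_k}=\infty .
\]

Theorem~\ref{thm:C} now gives a density $f$ equimeasurable with $f_0$ and an unbounded $v\in\mathcal E(X,\omega)$ with $\operatorname{MA}(v)=f\,dV$. Condition \eqref{eq:h} passes from $f_0$ to $f$ because it is rearrangement invariant.
\end{proof}

\begin{remark}
The hypothesis $n\ge2$ enters through the exponent $\frac n{n-1}$ in Section~\ref{sec:B} and through the second fact in \eqref{eq:abel}, which is false for $n=1$; Section~\ref{sec:A} does not use it. For $n=1$ the function $h$ disappears from \eqref{eq:h}, which then implies $\int_0^\infty F\,d\tau=\int_Xf\log^+f\,dV<\infty$, so the argument of Section~\ref{sec:A} gives boundedness and Corollary~\ref{cor:D} has no analogue.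
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK} B{\l}ocki and Ko{\l}odziej, Proc. AMS \textbf{135} (2007).

\bibitem{GL} Vincent Guedj and Chinh H. Lu, \emph{Uniform estimates: from Yau to Kolodziej}, arXiv:2502.02313 (2025).

\bibitem{GZ05} Guedj and Zeriahi, J. Geom. Anal. \textbf{15} (2005).

\bibitem{GZ07} Guedj and Zeriahi, J. Funct. Anal. \textbf{250} (2007).

\end{thebibliography}
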